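\title{Counting conjunctions in linear inferences}

\begin{abstract}
A linear inference is a valid implication $\phi\to\psi$ between two formulas in $\land$ and $\lor$ in each of which every variable occurs exactly once. We prove that a non-trivial linear inference never has more conjunctions in its conclusion than in its premise, and that the two numbers are equal exactly when the conclusion is obtained from the premise by the switch rule $x\land(y\lor z)\to(x\land y)\lor z$. This answers a question of Das and Rice in the affirmative. We also determine which decreases occur on $n$ variables: exactly $0,1,\dots,n+1-\lceil 2\sqrt n\,\rceil$. The proof translates non-trivial inferences into irredundant covers of a cube by subcubes, that is, into minimally unsatisfiable clause sets, where the decrease becomes the deficiency minus one.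
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $V$ be a finite non-empty set of variables. A \emph{linear formula on $V$} is a formula built from variables with the binary connectives $\land$ and $\lor$ in which every element of $V$, and no other variable, occurs exactly once. We write $|\chi|_\land$ and $|\chi|_\lor$ for the numbers of occurrences of $\land$ and $\lor$ in $\chi$. Both numbers are unchanged by associativity and commutativity (AC) of the connectives, and $|\chi|_\land+|\chi|_\lor=|V|-1$. A \emph{linear inference} is a valid Boolean implication $\phi\to\psi$ between two linear formulas on the same set $V$; it is an \emph{$n$-variable} inference if $|V|=n$. Two basic examples are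
\begin{align*}
\text{switch}\quad \mathsf s&:\ x\land(y\lor z)\to(x\land y)\lor z,\\
\text{medial}\quad \mathsf m&:\ (w\land x)\lor(y\land z)\to(w\lor y)\land(x\lor z).
\end{align*}
The \emph{dual} of $\phi\to\psi$ is $\overline\psi\to\overline\phi$, where $\overline\chi$ arises from $\chi$ by interchanging $\land$ and $\lor$.

One wants to know which linear inferences are needed in order to generate all others by rewriting. Three notions make this precise.
\begin{itemize}
\item An inference $\phi\to\psi$ is \emph{trivial} if $\phi[\top/x]\to\psi[\bot/x]$ is valid for some variable $x$, and \emph{non-trivial} otherwise. Since formulas in $\land,\lor$ are monotone, triviality at $x$ says that the implication survives when the two occurrences of $x$ receive independent values, the worst case being true in the premise and false in the conclusion. The variable $x$ is then irrelevant to the implication.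
\item It is \emph{minimal} if there is no linear formula $\chi$ on $V$, distinct from $\phi$ and from $\psi$ modulo AC, such that $\phi\to\chi$ and $\chi\to\psi$ are both valid.
\item It is \emph{derivable} from a set $R$ of linear inferences if $\psi$ is obtained from $\phi$ by a finite sequence of rewrite steps, each of which replaces, inside some context, a substitution instance of the premise of a rule in $R$ by the corresponding instance of its conclusion. Steps are taken modulo AC and the unit laws for $\top,\bot$.
\end{itemize}
Let $M_n$ be the set of $n$-variable linear inferences, up to renaming of variables and AC, that are non-trivial, minimal, and not derivable from $M_{<n}=\bigcup_{k<n}M_k$. Thus $M_n$ collects what is new on $n$ variables. It is known that $M_{<8}=\{\mathsf s,\mathsf m\}$, with $M_3=\{\mathsf s\}$ and $M_4=\{\mathsf m\}$, that $M_8$ consists of four inferences, and that $M_9$ consists of ten, forming five dual pairs. Switch has one $\land$ on each side. Medial has two in the premise and one in the conclusion, and each of the inferences in $M_8$ and $M_9$ also has strictly more occurrences of $\land$ in its premise than in its conclusion. Das and Rice \cite{DasRice} ask whether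 this always holds:

\begin{quote}
\emph{Is $|\psi|_\land<|\phi|_\land$ for every $n>3$ and every $\phi\to\psi$ in $M_n$?}
\end{quote}

The guess that the answer is yes has a simple source: changing an $\land$ into an $\lor$ makes a formula easier to satisfy, so a consequence of $\phi$ on the same variables ought not to have more conjunctions than $\phi$. Validity alone does not guarantee this (Example~\ref{ex:trivial}), and switch shows that the count need not drop. So there are two things to understand: why a non-trivial inference cannot gain a conjunction, and which ones lose none.

A \emph{switch step} is a rewrite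
\[
K[A\land(B\lor C)]\to K[(A\land B)\lor C]
\]
between linear formulas, taken modulo AC, where $K[\,\cdot\,]$ is a context and $A,B,C$ are formulas without units. It is in particular a rewrite step by $\mathsf s$. All derivations constructed in this paper consist of switch steps, so the unit laws play no role.

\begin{theorem}\label{thm:main}
Let $\phi\to\psi$ be a non-trivial linear inference. Then
\begin{enumerate}
\item[(1)] $|\psi|_\land\le|\phi|_\land$;
\item[(2)] $|\psi|_\land=|\phi|_\land$ if and only if $\psi$ is obtained from $\phi$ by finitely many (possibly zero) switch steps.
\end{enumerate}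
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n>3$ and every $\phi\to\psi$ in $M_n$ we have $|\psi|_\land<|\phi|_\land$. The bound $|\phi|_\land-|\psi|_\land\ge1$ is sharp.
\end{corollary}

\begin{proof}
The inference is non-trivial, so $|\psi|_\land\le|\phi|_\land$ by Theorem~\ref{thm:main}(1). If equality held, then by Theorem~\ref{thm:main}(2) it would be derivable from $\mathsf s\in M_3\subseteq M_{<n}$, contrary to the definition of $M_n$. For medial the difference is $2-1=1$.
\end{proof}

Minimality is not used in this proof. Non-triviality, on the other hand, is needed in both parts of Theorem~\ref{thm:main}.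

\begin{example}\label{ex:trivial}
The implications
\[
x\land(y\lor z\lor w)\to x\lor(y\land z\land w),\qquad x\land(y\lor z)\to x\lor(y\land z)
\]
are valid, since each premise implies $x$ and $x$ implies each conclusion, and both are trivial at $y$, where the substitution leaves $x\to x$. The first goes from one conjunction to two. The second has one on each side but is not obtained by switch steps: modulo AC, the only switch steps from $x\land(y\lor z)$ lead to $(x\land y)\lor z$ and $(x\land z)\lor y$, and no step applies to these, because they have no $\lor$ below an $\land$.
\end{example}

The method also shows how large the decrease can be.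

\begin{theorem}\label{thm:range}
Let $\phi\to\psi$ be a non-trivial linear inference on $n$ variables. Put $k=|\phi|_\lor$, $\ell=|\psi|_\land$ and $d=|\phi|_\land-|\psi|_\land=n-1-k-\ell$. Then
\[
k+\ell+1\le n\le(k+1)(\ell+1),\qquad\text{equivalently}\qquad 0\le d\le k\ell .
\]
Conversely, every triple of integers $(n,k,\ell)$ with $k,\ell\ge0$ and $k+\ell+1\le n\le(k+1)(\ell+1)$ arises from some non-trivial linear inference. Consequently, for each $n\ge1$ the set of possible values of $d$ is exactly
\[
\{0,1,\dots,n+1-\lceil2\sqrt n\,\rceil\},
\]
where $d=0$ holds exactly for the inferences obtained by switch steps alone.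
\end{theorem}

The proof of Theorem~\ref{thm:main} runs as follows. Section~\ref{sec:covers} attaches to $\phi\to\psi$ a cube whose coordinates are the disjunctions of $\phi$ and the conjunctions of $\psi$, and a subcube for each variable; the inference is valid and non-trivial exactly when the subcubes cover the cube with none to spare. Part (1) then says that such a cover has more members than the cube has coordinates, which is Tarsi's lemma (Section~\ref{sec:tarsi}). In the extremal case there are exactly $n-1$ coordinates, the number of connectives of a linear formula on $V$. Section~\ref{sec:tree} arranges them in a tree with leaf set $V$, which is a formula $\theta$ with the disjunctions of $\phi$ and the conjunctions of $\psi$, and Section~\ref{sec:switch} shows that switch steps lead from $\phi$ to $\theta$ and from $\theta$ to $\psi$. Theorem~\ref{thm:range} is proved in Section~\ref{sec:range}.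

\section{Inferences as covers of a cube}\label{sec:covers}

A \emph{tree} is a finite rooted tree in which every inner node has exactly two children, called child $0$ and child $1$; a tree with $n$ leaves has $n-1$ inner nodes. A leaf is \emph{below} a node if it equals that node or is a descendant of it. We regard a linear formula $\chi$ on $V$ as a tree with leaf set $V$ whose inner nodes are labeled $\land$ or $\lor$, and write $\Lambda(\chi)$ and $O(\chi)$ for the sets of $\land$-nodes and $\lor$-nodes. An assignment of truth values is identified with the set $A\subseteq V$ of true variables, and $\chi(A)\in\{0,1\}$ is the value of $\chi$.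

Fix linear formulas $\phi,\psi$ on $V$. The implication $\phi\to\psi$ fails at $A$ when $\phi$ is true and $\psi$ is false. A reason for $\phi$ to be true is obtained by choosing a child at every $\lor$-node and making true all variables that the choices do not cut off; a reason for $\psi$ to be false is obtained in the same way from the $\land$-nodes of $\psi$. For $\sigma\in\{0,1\}^{O(\phi)}$ let $S_\sigma$ be the set of $x\in V$ such that, for every $\lor$-ancestor $p$ of $x$ in $\phi$, the leaf $x$ is below child $\sigma(p)$ of $p$. For $\tau\in\{0,1\}^{\Lambda(\psi)}$ define $T_\tau$ in the same way from the $\land$-ancestors of $x$ in $\psi$.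

\begin{lemma}\label{lem:choices}
Let $A\subseteq V$. Then $\phi(A)=1$ if and only if $S_\sigma\subseteq A$ for some $\sigma$, and $\psi(A)=0$ if and only if $T_\tau\cap A=\emptyset$ for some $\tau$.
\end{lemma}

\begin{proof}
We use induction on $\phi$. If $\phi$ is a variable $x$, the only choice is the empty one, and it gives $\{x\}$. If $\phi=\phi_0\lor\phi_1$, the choice at the root selects one $\phi_i$ and cuts off the other, so the sets $S_\sigma$ of $\phi$ are those of $\phi_0$ together with those of $\phi_1$; and $\phi(A)=1$ if and only if $\phi_0(A)=1$ or $\phi_1(A)=1$. If $\phi=\phi_0\land\phi_1$, the choices in $\phi_0$ and $\phi_1$ are independent, so the sets $S_\sigma$ of $\phi$ are all unions of a set of $\phi_0$ with a set of $\phi_1$; and $\phi(A)=1$ if and only if $\phi_0(A)=\phi_1(A)=1$. The proof for $\psi$ is the same with the roles exchanged: a variable $x$ is false when $\{x\}\cap A=\emptyset$, a conjunction is false when one side is, and a disjunction when both sides are.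
\end{proof}

\begin{lemma}\label{lem:ST}
The implication $\phi\to\psi$ is valid if and only if $S_\sigma\cap T_\tau\ne\emptyset$ for all $\sigma,\tau$. A valid implication is non-trivial if and only if for every $x\in V$ there are $\sigma,\tau$ with $S_\sigma\cap T_\tau=\{x\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:choices}, $\phi\to\psi$ is invalid if and only if there are $A,\sigma,\tau$ with $S_\sigma\subseteq A$ and $T_\tau\cap A=\emptyset$. These conditions force $S_\sigma\cap T_\tau=\emptyset$, and if $S_\sigma\cap T_\tau=\emptyset$ they hold for $A=S_\sigma$.

The implication $\phi[\top/x]\to\psi[\bot/x]$ is invalid if and only if there is $A\subseteq V\setminus\{x\}$ with $\phi(A\cup\{x\})=1$ and $\psi(A)=0$, that is, if and only if there are such an $A$ and $\sigma,\tau$ with $S_\sigma\subseteq A\cup\{x\}$ and $T_\tau\cap A=\emptyset$. These conditions force $S_\sigma\cap T_\tau\subseteq\{x\}$, since any other common element would lie in $T_\tau\cap A$; and if $S_\sigma\cap T_\tau\subseteq\{x\}$ they hold for $A=S_\sigma\setminus\{x\}$. For a valid implication the intersection is non-empty, so it equals $\{x\}$.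
\end{proof}

\begin{example}\label{ex:square}
Tabulate $S_\sigma\cap T_\tau$ with the sets $S_\sigma$ as rows and the sets $T_\tau$ as columns. For $x\lor y\to x\land y$, for switch and for medial we obtain
\[
\begin{array}{c|cc}
 &\{x\}&\{y\}\\ \hline
\{x\}&x&\emptyset\\
\{y\}&\emptyset&y
\end{array}
\qquad
\begin{array}{c|cc}
 &\{x,z\}&\{y,z\}\\ \hline
\{x,y\}&x&y\\
\{x,z\}&x,z&z
\end{array}
\qquad
\begin{array}{c|cc}
 &\{w,y\}&\{x,z\}\\ \hline
\{w,x\}&w&x\\
\{y,z\}&y&z
\end{array}
\]
By Lemma~\ref{lem:ST}, the first implication is invalid, because some cell is empty, and the other two are valid and non-trivial, because no cell is empty and every variable stands alone in some cell. In all three cases the premise has one $\lor$ and the conclusion one $\land$, so the table is the square $\{0,1\}^2$, and $|\phi|_\land-|\psi|_\land=(n-2)-1=n-3$. Two variables would mean a gain of one conjunction, but they occupy two vertices and fail to cover the square. Switch covers it by two edges and a vertex, with no loss. Medial covers it by four vertices, with a loss of one.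
\end{example}

In the example each variable occupies a face of the square. This holds in general, and it is the only structure that the next two sections use. Let $P$ be a finite set, whose elements we call \emph{coordinates}. A \emph{partial assignment} on $P$ is a set $D\subseteq P\times\{0,1\}$ with at most one pair $(p,i)$ for each $p$; it \emph{mentions} $p$ \emph{with value} $i$ if $(p,i)\in D$. A point $\alpha\in\{0,1\}^P$ is a partial assignment that mentions every coordinate, and the points containing $D$ form a subcube of $\{0,1\}^P$. For $P=\emptyset$ the cube has one point, the empty assignment.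

\begin{definition}
Let $D=(D_x)_{x\in V}$ be a finite family of partial assignments on $P$. It is a \emph{cover} on $P$ if every point $\alpha\in\{0,1\}^P$ contains some member $D_x$. A \emph{witness} for $x$ is a point that contains $D_x$ and no $D_y$ with $y\ne x$, and a cover is \emph{irredundant} if every $x\in V$ has a witness. For $X\subseteq V$ let $\operatorname{var}(X)$ be the set of coordinates mentioned by some $D_x$ with $x\in X$. The family is \emph{full} if $\operatorname{var}(V)=P$, and the \emph{deficiency} of a full family is $|V|-|P|$.
\end{definition}

Two remarks will be used without comment. In a cover, a point that contains no $D_y$ with $y\neq x$ is a witness for $x$; so a cover is irredundant if and only if removing any one member destroys the cover property. Coordinates that are not mentioned do not influence which members a point contains; so an irredundant cover on $P$ is a full irredundant cover on $\operatorname{var}(V)$. If $D_x$ is read as the clause that is falsified exactly by the points containing $D_x$, then covers are unsatisfiable clause sets, irredundant covers are minimally unsatisfiable ones, and the deficiency is the number of clauses minus the number of their variables.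

For a tree $\mathcal T$ and a leaf $x$, the \emph{path} $\pi_{\mathcal T}(x)$ is the set of pairs $(p,i)$ such that $p$ is an inner node and $x$ is below child $i$ of $p$. It is a partial assignment on the set of inner nodes. Given $\phi$ and $\psi$, put $P=O(\phi)\sqcup\Lambda(\psi)$ and
\begin{equation}\label{eq:D}
D_x=\{(p,i)\in\pi_\phi(x):p\in O(\phi)\}\cup\{(q,i)\in\pi_\psi(x):q\in\Lambda(\psi)\}\qquad(x\in V).
\end{equation}

\begin{proposition}\label{prop:cover}
The family \eqref{eq:D} is full. It is an irredundant cover if and only if $\phi\to\psi$ is valid and non-trivial, and
\begin{equation}\label{eq:def}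
|\phi|_\land-|\psi|_\land=\bigl(|V|-|P|\bigr)-1 .
\end{equation}
\end{proposition}

\begin{proof}
Every inner node has leaves below its children, so every coordinate is mentioned. A point of $\{0,1\}^P$ is a union $\sigma\cup\tau$, and by definition $D_x\subseteq\sigma\cup\tau$ if and only if $x\in S_\sigma\cap T_\tau$. So the second claim is Lemma~\ref{lem:ST}. Finally $|\phi|_\land-|\psi|_\land=|V|-1-|\phi|_\lor-|\psi|_\land=|V|-1-|P|$.
\end{proof}

\section{Tarsi's lemma}\label{sec:tarsi}

By \eqref{eq:def}, Theorem~\ref{thm:main}(1) asserts that the deficiency is at least one. The reason is a matching argument. If every member of a family could be given a coordinate of its own among those it mentions, then setting each such coordinate to the opposite value would produce a point that avoids all members. We recall Hall's theorem: a finite family of sets $(N_y)_{y\in W}$ admits pairwise distinct elements $p_y\in N_y$ if and only if $|\bigcup_{y\in Y}N_y|\ge|Y|$ for every $Y\subseteq W$. The obstacle is a subfamily $X$ with many members and few coordinates. Such a subfamily cannot be matched, but if it is proper, irredundancy supplies a point that avoids it, and only the remaining members need coordinates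 of their own.

\begin{lemma}[Tarsi's lemma]\label{lem:tarsi}
Let $(D_x)_{x\in V}$ be a full irredundant cover on $P$. Then $|X|-|\operatorname{var}(X)|<|V|-|P|$ for every $X\subsetneq V$. In particular, taking $X=\emptyset$, we have $|V|\ge|P|+1$.
\end{lemma}

\begin{proof}
It suffices to show that $V$ is the only subset maximizing $|X|-|\operatorname{var}(X)|$. Let $X$ be a maximizer and suppose $X\ne V$. A witness $\alpha_0$ for some element of $V\setminus X$ contains no $D_x$ with $x\in X$. For $y\in V\setminus X$ put $N_y=\operatorname{var}(\{y\})\setminus\operatorname{var}(X)$. For $Y\subseteq V\setminus X$, maximality gives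
\[
|X|+|Y|-|\operatorname{var}(X)|-|\operatorname{var}(Y)\setminus\operatorname{var}(X)|\le|X|-|\operatorname{var}(X)|,
\]
that is, $|Y|\le|\bigcup_{y\in Y}N_y|$. By Hall's theorem there are pairwise distinct $p_y\in N_y$. Let $\alpha$ agree with $\alpha_0$ on $\operatorname{var}(X)$, give each $p_y$ the value opposite to its value in $D_y$, and be arbitrary elsewhere; these requirements concern different coordinates. Then $\alpha$ contains no $D_x$ with $x\in X$ and no $D_y$ with $y\in V\setminus X$, which contradicts the cover property.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Proposition~\ref{prop:cover} the family \eqref{eq:D} is a full irredundant cover. Its deficiency is at least one by Lemma~\ref{lem:tarsi}, and \eqref{eq:def} gives $|\phi|_\land-|\psi|_\land\ge0$.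
\end{proof}

Non-triviality entered through the witness $\alpha_0$. For the first inference of Example~\ref{ex:trivial} we have $D_x=\emptyset$, which covers the cube alone, and $|V|=|P|=4$.

In a family \eqref{eq:D} every coordinate is mentioned with both values, because both children of a node have leaves below them. The next section modifies covers by operations that forget the formulas, so we need this property for abstract covers.

\begin{lemma}\label{lem:both}
In a full irredundant cover on $P$, every $p\in P$ is mentioned with both values.
\end{lemma}

\begin{proof}
Suppose that $p$ is mentioned only with value $i$, say in $D_y$. Let $\alpha$ be a witness for $y$, so $\alpha(p)=i$, and let $\alpha'$ arise from $\alpha$ by changing the value at $p$. Some $D_x$ is contained in $\alpha'$. It could mention $p$ only with value $1-i$, so it does not mention $p$. Hence $D_x\subseteq\alpha$ and $x=y$; but $D_y$ mentions $p$.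
\end{proof}

\section{Covers of deficiency one come from trees}\label{sec:tree}

A tree $\mathcal T$ with leaf set $V$ and inner node set $P$ gives a family $(\pi_{\mathcal T}(x))_{x\in V}$ of deficiency one that partitions the cube: a point $\alpha$ contains the path of exactly one leaf, the one reached from the root by moving from each inner node $p$ to child $\alpha(p)$. The aim of this section is a converse: every full irredundant cover of deficiency one arises from such a family by deleting pairs.

\begin{proposition}\label{prop:tree}
Let $(D_x)_{x\in V}$ be a full irredundant cover on $P$ of deficiency one. Then there is a tree $\mathcal T$ with leaf set $V$ and inner node set $P$ such that $D_x\subseteq\pi_{\mathcal T}(x)$ for all $x\in V$.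
\end{proposition}

The following example shows how the tree is built and what it does for the inference.

\begin{example}\label{ex:chain}
Let $\phi=(w\lor x)\land(y\lor z)$ and $\psi=w\lor((x\land y)\lor z)$, the left argument of each connective being child $0$. Let $p$ be the node $w\lor x$ of $\phi$, let $q$ be the node $x\land y$ of $\psi$, and let $r$ be the node $y\lor z$ of $\phi$. Writing partial assignments as words in the order $p,q,r$, with $*$ for a coordinate that is not mentioned, we have
\[
D_w=0{*}{*},\qquad D_x=10{*},\qquad D_y={*}10,\qquad D_z={*}{*}1 .
\]
A point outside the subcubes of $w$ and $z$ has the form $1i0$ and contains $D_x$ or $D_y$, so this is a cover; the points $000,100,110,111$ are witnesses for $w,x,y,z$. The deficiency is $4-3=1$.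

The coordinate $r$ is mentioned only by $D_y$ and $D_z$, with opposite values. We make $y,z$ the children of $r$, delete $r$, and replace the two members by the union of what is left of them, $D_u={*}1$ in the coordinates $p,q$. This leaves $D_w=0{*}$, $D_x=10$, $D_u={*}1$. Now $q$ is mentioned only by $D_x$ and $D_u$; we make $x,u$ the children of $q$ and are left with $D_w=0$ and $D_v=1$, which become the children of $p$. The resulting tree has paths $0{*}{*}$, $10{*}$, $110$, $111$, which contain $D_w,D_x,D_y,D_z$. Labeling $p,r$ by $\lor$ and $q$ by $\land$ gives $\theta=w\lor(x\land(y\lor z))$. One switch step, moving $y\lor z$ next to $x$, leads from $\phi$ to $\theta$, and another, moving $x$ next to $y$, leads from $\theta$ to $\psi$.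
\end{example}

The tree is thus built from the leaves upward, and the difficulty is to find, in general, a coordinate that only two members mention. We find it by a count. Splitting the cube along a coordinate $p$ gives covers of the two halves; if both are irredundant, Lemma~\ref{lem:tarsi} applies to each, and deficiency one leaves no slack in the resulting inequalities. Splitting can destroy irredundancy, however. For switch, with $p$ the $\lor$ of the premise and $q$ the $\land$ of the conclusion, the cover is $D_x={*}0$, $D_y=01$, $D_z=1{*}$; the half $\alpha(p)=1$ meets the subcubes of $x$ and $z$, but that of $z$ covers it alone. The defect is that the subcube of $x$ is larger than necessary: $D_x$ could be replaced by $00$. We therefore shrink the subcubes first.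

A cover is \emph{saturated} if adding to one member a pair $(p,i)$, where $p$ is not mentioned by that member, never yields a cover. Given a cover $D$, we may add such pairs one at a time for as long as the family remains a cover; the process is finite and ends in a saturated cover $D^*$ with $D_x\subseteq D^*_x$ for all $x$. If $D$ is full, so is $D^*$. If $D$ is irredundant, so is $D^*$: a witness for $x$ in $D$ contains no $D_y$ with $y\ne x$, hence no $D^*_y$ with $y\neq x$.

\begin{lemma}\label{lem:split}
Let $(D_x)_{x\in V}$ be a saturated irredundant cover on $P$, let $p\in P$ and $i\in\{0,1\}$. Put $V_i=\{x\in V:(p,1-i)\notin D_x\}$ and $E^i_x=D_x\setminus\{(p,i)\}$ for $x\in V_i$. Then $(E^i_x)_{x\in V_i}$ is an irredundant cover on $P\setminus\{p\}$.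
\end{lemma}

\begin{proof}
For $\beta\in\{0,1\}^{P\setminus\{p\}}$ the point $\beta\cup\{(p,i)\}$ contains some $D_x$; then $x\in V_i$ and $E^i_x\subseteq\beta$. So the family is a cover. Suppose that it remains a cover after removing some $y\in V_i$. Then every point $\alpha\in\{0,1\}^P$ with $\alpha(p)=i$ contains some $D_x$ with $x\ne y$. Since $y\in V_i$, there are two cases. If $(p,i)\in D_y$, a witness for $y$ has value $i$ at $p$ and so contains a second member, which is absurd. If $D_y$ does not mention $p$, replace $D_y$ by $D_y\cup\{(p,1-i)\}$. Points with $\alpha(p)=i$ still contain some $D_x$ with $x\ne y$, and points with $\alpha(p)=1-i$ contain the same members as before. So we have a cover, contrary to saturation.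
\end{proof}

\begin{lemma}\label{lem:twice}
Let $(D_x)_{x\in V}$ be a full irredundant cover on $P\ne\emptyset$ of deficiency one. Then some $p\in P$ is mentioned by exactly two members, once with each value.
\end{lemma}

\begin{proof}
If $p$ is mentioned by exactly two members of a saturation $D^*$, then it is mentioned by at most two members of $D$, and Lemma~\ref{lem:both} gives the claim for $D$. So we may assume that $D$ is saturated.

Let $p\in P$ be mentioned by the least number of members. Take $V_i$ and $E^i$ as in Lemma~\ref{lem:split}, let $A_i\subseteq P\setminus\{p\}$ be the set of coordinates mentioned in $E^i$, and let $R=V_0\cap V_1$, the set of $x$ such that $D_x$ does not mention $p$. We must show $|R|=|V|-2$.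

\emph{First, $|R|=|A_0\cap A_1|$.} No member mentions $p$ with both values, so $V_0\cup V_1=V$; since $D$ is full, $A_0\cup A_1=P\setminus\{p\}$. Each $E^i$ is a full irredundant cover on $A_i$, so $|V_i|\ge|A_i|+1$ by Lemma~\ref{lem:tarsi}. Adding the two inequalities and using $|V|=|P|+1$,
\[
|V|+|R|=|V_0|+|V_1|\ge|A_0|+|A_1|+2=(|P|-1)+|A_0\cap A_1|+2=|V|+|A_0\cap A_1| .
\]
For $x\in R$ we have $E^0_x=E^1_x=D_x$, so $\operatorname{var}(R)\subseteq A_0\cap A_1$. Since $p$ is mentioned, $R\ne V$, and Lemma~\ref{lem:tarsi} gives $|R|-|\operatorname{var}(R)|<1$. Altogether
\[
|R|\ge|A_0\cap A_1|\ge|\operatorname{var}(R)|\ge|R| .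
\]

\emph{Second, $A_0=A_1$.} This is where the choice of $p$ is used. Suppose $q\in A_i\setminus A_{1-i}$. If $D_x$ mentions $q$, then $x\notin V_{1-i}$, for otherwise $E^{1-i}_x$ would mention $q$; that is, $(p,i)\in D_x$. By Lemma~\ref{lem:both} some further member contains $(p,1-i)$. So $q$ is mentioned by strictly fewer members than $p$, a contradiction.

Hence $A_0=A_1=P\setminus\{p\}$ and $|R|=|P|-1=|V|-2$.
\end{proof}

For medial, of deficiency two, both coordinates are mentioned by all four members, so the hypothesis on the deficiency cannot be dropped.

\begin{proof}[Proof of Proposition~\ref{prop:tree}]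
We use induction on $|P|$. If $P=\emptyset$, then $|V|=1$ and $\mathcal T$ is a single leaf. Let $P\ne\emptyset$. By Lemma~\ref{lem:twice} there are $p\in P$ and $y,z\in V$ with $(p,0)\in D_y$ and $(p,1)\in D_z$ such that no $D_x$ with $x\in R=V\setminus\{y,z\}$ mentions $p$. Put $B=D_y\setminus\{(p,0)\}$, $C=D_z\setminus\{(p,1)\}$ and $P'=P\setminus\{p\}$. Let $u$ be a new index and $D_u=B\cup C$. We show that $(D_x)_{x\in R\cup\{u\}}$ is a full irredundant cover on $P'$. Everything rests on one observation:
\begin{equation}\label{eq:res}
\text{if $\beta\in\{0,1\}^{P'}$ contains no $D_x$ with $x\in R$, then $B\cup C\subseteq\beta$.}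
\end{equation}
Indeed, $\beta\cup\{(p,0)\}$ contains some member of the cover $D$, which is neither a $D_x$ with $x\in R$ nor $D_z$; so it is $D_y$, and $B\subseteq\beta$. In the same way $\beta\cup\{(p,1)\}$ contains $D_z$, and $C\subseteq\beta$.

Let $\beta_0$ be the restriction to $P'$ of a witness for $y$. It contains no $D_x$ with $x\in R$, so $D_u\subseteq\beta_0$ by \eqref{eq:res}. This shows that $D_u$ is a partial assignment and that $\beta_0$ is a witness for $u$. By \eqref{eq:res} again, the new family is a cover. For $x\in R$ let $\alpha$ be a witness for $x$ in $D$. If $\alpha(p)=0$ then $B\not\subseteq\alpha$, since $D_y\not\subseteq\alpha$; if $\alpha(p)=1$ then $C\not\subseteq\alpha$, since $D_z\not\subseteq\alpha$. In both cases the restriction of $\alpha$ to $P'$ does not contain $D_u$, so it is a witness for $x$ in the new family. Every $q\in P'$ is mentioned in $B$, in $C$ or in some $D_x$ with $x\in R$, so the new family is full, and its deficiency is $(|V|-1)-(|P|-1)=1$.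

By induction there is a tree $\mathcal T'$ for the new family. Let $\mathcal T$ arise from $\mathcal T'$ by replacing the leaf $u$ by an inner node $p$ whose child $0$ is the leaf $y$ and whose child $1$ is the leaf $z$. The paths of the leaves in $R$ are unchanged, and
\[
D_y=B\cup\{(p,0)\}\subseteq\pi_{\mathcal T'}(u)\cup\{(p,0)\}=\pi_{\mathcal T}(y),\qquad D_z=C\cup\{(p,1)\}\subseteq\pi_{\mathcal T'}(u)\cup\{(p,1)\}=\pi_{\mathcal T}(z).
\]
This completes the induction.
\end{proof}

\section{From the tree to switch steps}\label{sec:switch}

For an inner node $p$ of a formula $\chi$ let $L^\chi_i(p)$ be the set of leaves below child $i$ of $p$. The step $A\land(B\lor C)\to(A\land B)\lor C$ moves $A$ from beside an $\lor$-node to below it: the set $L_0$ of that node grows, and every other $\lor$-node keeps its two sets. The next lemma says that any such growth of the leaf sets of $\lor$-nodes can be carried out by switch steps.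

\begin{lemma}\label{lem:switch}
Let $\phi,\theta$ be linear formulas on $V$ and let $f\colon O(\phi)\to O(\theta)$ be a bijection with $L^\phi_i(p)\subseteq L^\theta_i(f(p))$ for all $p\in O(\phi)$ and $i=0,1$. Then $\theta$ is obtained from $\phi$ by finitely many switch steps.
\end{lemma}

\begin{proof}
We use induction on $|V|$. If $|V|=1$, then $\phi=\theta$. Otherwise let $\theta_0,\theta_1$ be the subformulas at the children of the root of $\theta$, and let $V_i$ be the set of variables of $\theta_i$. We transform $\phi$ into a formula with the same root connective as $\theta$ and the same partition $V=V_0\sqcup V_1$.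

Cutting $\phi$ along the $\land$-nodes that have no $\lor$-ancestor, we write $\phi=A_1\land\dots\land A_m$ modulo AC, where $m\ge1$ and each $A_j$ is a subformula of $\phi$ that is a variable or has an $\lor$-node $r_j$ as its root. Every $\lor$-node of $\phi$ lies in one of the $A_j$. Call $A_j$ \emph{one-sided} if its variables all lie in $V_0$ or all lie in $V_1$. A variable is one-sided. If $f(r_j)$ is not the root of $\theta$, then $A_j$ is one-sided as well: $f(r_j)$ is a node of $\theta_0$ or of $\theta_1$, and by hypothesis all variables of $A_j$ are below it.

\emph{Case $\theta=\theta_0\land\theta_1$.} The root of $\theta$ is not a value of $f$, so every $A_j$ is one-sided. Let $\phi_i$ be the conjunction of the $A_j$ with variables in $V_i$. Every variable in $V_i$ occurs in one of these $A_j$, so $\phi_i$ is a linear formula on $V_i$, and $\phi=\phi_0\land\phi_1$ modulo AC.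

\emph{Case $\theta=\theta_0\lor\theta_1$.} Let $p\in O(\phi)$ be the node that $f$ maps to the root, and number the $A_j$ so that $p$ lies in $A_m$. Since $\emptyset\ne L^\phi_i(p)\subseteq V_i$ for both $i$, the formula $A_m$ is not one-sided. Hence $f(r_m)$ is the root, $r_m=p$, and $A_m=B_0\lor B_1$ with the variables of $B_i$ in $V_i$. For $j<m$ the formula $A_j$ is one-sided, as $f$ is injective. We move $A_1,\dots,A_{m-1}$ one after another into the disjunction, using
\[
A_j\land(B_0'\lor B_1')\to(A_j\land B_0')\lor B_1'\qquad\text{or}\qquad A_j\land(B_0'\lor B_1')\to B_0'\lor(A_j\land B_1')
\]
according as the variables of $A_j$ lie in $V_0$ or in $V_1$; the second is a switch step by commutativity of $\lor$. After $m-1$ steps we reach $\phi_0\lor\phi_1$, where $\phi_i$ is the conjunction of $B_i$ and the $A_j$, $j<m$, with variables in $V_i$. The variables of $\phi_i$ lie in $V_i$ and every variable occurs in $\phi_0$ or $\phi_1$, so $\phi_i$ is a linear formula on $V_i$.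

In both cases $O(\phi_0)\sqcup O(\phi_1)$ consists of the $\lor$-nodes of $\phi$ that $f$ does not map to the root of $\theta$, so $f$ maps it bijectively onto $O(\theta_0)\sqcup O(\theta_1)$. These nodes lie inside the subformulas $A_j$ or $B_i$, which were moved but not altered, so their leaf sets are those in $\phi$. If $r\in O(\phi_i)$, then $f(r)$ has a variable of $V_i$ below it and therefore lies in $\theta_i$. Hence $f$ restricts to bijections $O(\phi_i)\to O(\theta_i)$ that satisfy the hypothesis. By induction, switch steps lead from $\phi_i$ to $\theta_i$, and performing them inside $\phi_0\land\phi_1$ or $\phi_0\lor\phi_1$ we reach $\theta$.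
\end{proof}

The tree of Proposition~\ref{prop:tree} is related to $\phi$ through $\lor$-nodes and to $\psi$ through $\land$-nodes. Duality converts the second relation into the first, and it preserves switch steps: the dual of $K[A\land(B\lor C)]\to K[(A\land B)\lor C]$ is, modulo commutativity,
\[
\overline K[\,\overline C\land(\overline B\lor\overline A)]\to\overline K[(\overline C\land\overline B)\lor\overline A\,].
\]
So if $\overline\theta$ is obtained from $\overline\psi$ by switch steps, then dualizing each step and reversing their order yields switch steps from $\theta$ to $\psi$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]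
A switch step has the same number of $\land$'s on both sides, which gives the ``if'' direction. Conversely, let $|\phi|_\land=|\psi|_\land$. By Proposition~\ref{prop:cover} the family \eqref{eq:D} is a full irredundant cover of deficiency one. Let $\mathcal T$ be the tree of Proposition~\ref{prop:tree}, and let $\theta$ be the linear formula on $V$ obtained by labeling the inner nodes in $O(\phi)$ by $\lor$ and those in $\Lambda(\psi)$ by $\land$. Thus $O(\theta)=O(\phi)$ and $\Lambda(\theta)=\Lambda(\psi)$ as sets. If $p\in O(\phi)$ and $x\in L^\phi_i(p)$, then $(p,i)\in D_x\subseteq\pi_{\mathcal T}(x)$, so $x\in L^\theta_i(p)$; the same argument applies to $q\in\Lambda(\psi)$. Hence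
\[
L^\phi_i(p)\subseteq L^\theta_i(p)\quad(p\in O(\phi)),\qquad L^\psi_i(q)\subseteq L^\theta_i(q)\quad(q\in\Lambda(\psi)).
\]
By the first inclusion and Lemma~\ref{lem:switch}, switch steps lead from $\phi$ to $\theta$. Dualizing a formula changes its labels but not its tree, so $O(\overline\psi)=\Lambda(\psi)=\Lambda(\theta)=O(\overline\theta)$ with unchanged leaf sets. By the second inclusion and Lemma~\ref{lem:switch}, switch steps lead from $\overline\psi$ to $\overline\theta$, and therefore from $\theta$ to $\psi$.
\end{proof}

\section{The range of the decrease}\label{sec:range}

For fixed $k=|\phi|_\lor$ and $\ell=|\psi|_\land$, the decrease $d=n-1-k-\ell$ is large when $n$ is large. Distinct variables have distinct witnesses, so $n\le2^{k+\ell}$, but this bound ignores the tree structure of the formulas. The structure shows itself in a linear relation: the choices that reach an $\lor$-node are divided between its two children. Each $\lor$-node therefore adds only one dimension to the space spanned by the indicator functions of the events $x\in S_\sigma$.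

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Since $d=n-1-k-\ell$ and $(k+1)(\ell+1)-1-k-\ell=k\ell$, the two forms of the inequalities are equivalent. The bound $d\ge0$ and the description of $d=0$ are Theorem~\ref{thm:main}.

\emph{Upper bound.} For a node $N$ of $\phi$, inner or leaf, let $e_N\colon\{0,1\}^{O(\phi)}\to\mathbb R$ be the function with $e_N(\sigma)=1$ if at every proper ancestor of $N$ labeled $\lor$ the choice $\sigma$ selects the child toward $N$, and $e_N(\sigma)=0$ otherwise. For the root, $e_N=1$. If $N$ has children $N_0,N_1$, then $e_{N_0}=e_{N_1}=e_N$ when $N$ is an $\land$-node, and $e_{N_0}+e_{N_1}=e_N$ when $N$ is an $\lor$-node. Let $U$ be the span of the constant $1$ and the functions $e_{N_0}$ for $N\in O(\phi)$, so $\dim U\le k+1$. Descending from the root, these relations show that every $e_N$ lies in $U$. In particular $U$ contains the function $u_x=e_x$ for each leaf $x$, which is the indicator of $x\in S_\sigma$. The same construction with the $\land$-nodes of $\psi$ gives a space $W$ of functions of $\tau$, with $\dim W\le\ell+1$, containing the indicators $w_x$ of $x\in T_\tau$. The $n$ functions $(\sigma,\tau)\mapsto u_x(\sigma)w_x(\tau)$ lie in the span of the products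 of a basis element of $U$ and a basis element of $W$, which has dimension at most $(k+1)(\ell+1)$. They are linearly independent: by Lemma~\ref{lem:ST}, for each $x$ there is a pair $(\sigma,\tau)$ with $S_\sigma\cap T_\tau=\{x\}$, and evaluating a relation $\sum_y c_yu_yw_y=0$ there gives $c_x=0$. Hence $n\le(k+1)(\ell+1)$.

\emph{Realization.} We prescribe a table as in Example~\ref{ex:square}, with rows $0,\dots,k$ and columns $0,\dots,\ell$ and a single variable in each cell. Distinct variables in all cells give $n=(k+1)(\ell+1)$, with $\phi$ the disjunction of the conjunctions of the rows and $\psi$ the conjunction of the disjunctions of the columns; medial is the case $k=\ell=1$. To lower $n$ we repeat variables within a column. A variable shared by several rows must be factored out of them for $\phi$ to be linear, and this is possible for all columns at once if each shared variable occupies an initial segment of the rows.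

The hypothesis says $0\le(k+1)(\ell+1)-n\le k\ell$, so we can choose $m_1,\dots,m_\ell\in\{0,\dots,k\}$ with sum $(k+1)(\ell+1)-n$; put $m_0=0$. Take variables $z_j$ for $0\le j\le\ell$ and $y_{ij}$ for $0\le j\le\ell$, $m_j<i\le k$. Their number is $\sum_{j=0}^{\ell}(1+k-m_j)=n$. The cell $(i,j)$ is to contain $z_j$ if $i\le m_j$ and $y_{ij}$ otherwise. Define
\[
\chi_0=\bigwedge_{j:\,m_j=0}z_j,\qquad
\chi_h=\Bigl(\chi_{h-1}\lor\bigwedge_{j:\,m_j<h}y_{hj}\Bigr)\land\bigwedge_{j:\,m_j=h}z_j\quad(1\le h\le k),
\]
\[
\phi=\chi_k,\qquad\psi=\bigwedge_{j=0}^{\ell}\Bigl(z_j\lor\bigvee_{i>m_j}y_{ij}\Bigr),
\]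
where the last conjunction in $\chi_h$ and the last disjunction in $\psi$ are omitted when empty. The conjunction defining $\chi_0$ and the conjunctions of the $y_{hj}$ are non-empty because $m_0=0$. In $\phi$ the variable $z_j$ is introduced once, at stage $m_j$, and $y_{ij}$ once, at stage $i$; in $\psi$ each variable occurs once, in the clause of its column. So both formulas are linear on the same $n$ variables, with $|\phi|_\lor=k$ and $|\psi|_\land=\ell$. For instance, $k=\ell=2$, $n=6$ and $(m_0,m_1,m_2)=(0,1,2)$ give
\[
\begin{array}{|ccc|}
\hline
z_0&z_1&z_2\\
y_{10}&z_1&z_2\\
y_{20}&y_{21}&z_2\\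
\hline
\end{array}
\qquad
\begin{array}{l}
\phi=\bigl(((z_0\lor y_{10})\land z_1)\lor(y_{20}\land y_{21})\bigr)\land z_2,\\[2pt]
\psi=(z_0\lor y_{10}\lor y_{20})\land(z_1\lor y_{21})\land z_2 .
\end{array}
\]
We claim that the sets $S_\sigma$ of $\chi_h$ are exactly
\[
S^h_i=\{z_j:i\le m_j\le h\}\cup\{y_{ij}:m_j<i\}\qquad(0\le i\le h).
\]
For $h=0$ the only set is $\{z_j:m_j=0\}=S_0^0$. For $h\ge1$ we use the rules in the proof of Lemma~\ref{lem:choices}. Choosing $\chi_{h-1}$ at the new $\lor$-node gives the sets $S^{h-1}_i\cup\{z_j:m_j=h\}=S^h_i$ for $i<h$, and choosing the other child gives $\{y_{hj}:m_j<h\}\cup\{z_j:m_j=h\}=S^h_h$. For $h=k$ the set $S^k_i$ is row $i$ of the table. A choice $\tau$ in $\psi$ selects one clause, so the sets $T_\tau$ are the columns $T_j=\{z_j\}\cup\{y_{ij}:i>m_j\}$. The intersection $S^k_i\cap T_j$ is $\{z_j\}$ if $i\le m_j$ and $\{y_{ij}\}$ otherwise. All intersections are non-empty, $z_j$ stands alone in cell $(0,j)$ and $y_{ij}$ in cell $(i,j)$. By Lemma~\ref{lem:ST}, $\phi\to\psi$ is valid and non-trivial.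

\emph{Values of $d$.} Put $t=(k+1)+(\ell+1)$, so that $d=n+1-t$. By the inequality of arithmetic and geometric means and the upper bound, $t\ge2\sqrt{(k+1)(\ell+1)}\ge2\sqrt n$, so $t\ge\lceil2\sqrt n\,\rceil$; and $t\le n+1$ because $d\ge0$. Conversely, let $t$ be an integer with $\lceil2\sqrt n\,\rceil\le t\le n+1$; such $t$ exist, as $2\sqrt n\le n+1$. Then $t\ge2$, and we may put $k+1=\lfloor t/2\rfloor$ and $\ell+1=\lceil t/2\rceil$. We have $(k+1)(\ell+1)=\lfloor t^2/4\rfloor\ge n$, since $t^2/4\ge n$ and $n$ is an integer, and $k+\ell+1=t-1\le n$. So $(n,k,\ell)$ is realized, with $d=n+1-t$.
\end{proof}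

The maximal decrease $n+1-\lceil2\sqrt n\,\rceil$ equals $0$ for $n=1,2,3$ and $1$ for $n=4$, so medial has the fewest variables on which a non-trivial inference can lose a conjunction. Since every intermediate step of a non-trivial inference is again non-trivial, the number of conjunctions also bounds how often a chain of implications can leave the switch fragment.

\begin{corollary}\label{cor:chain}
Let $\phi=\chi_0\to\chi_1\to\dots\to\chi_r=\psi$ be valid implications between linear formulas on the same $n$ variables, and suppose that $\phi\to\psi$ is non-trivial. Then at most $n+1-\lceil2\sqrt n\,\rceil$ of the implications $\chi_j\to\chi_{j+1}$ are not obtainable by switch steps alone.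
\end{corollary}

\begin{proof}
Fix $j$ and a variable $x$. By non-triviality there is $A\subseteq V\setminus\{x\}$ with $\phi(A\cup\{x\})=1$ and $\psi(A)=0$. Since $\phi\to\chi_j$ and $\chi_{j+1}\to\psi$ are valid, $\chi_j(A\cup\{x\})=1$ and $\chi_{j+1}(A)=0$. So $\chi_j\to\chi_{j+1}$ is non-trivial. By Theorem~\ref{thm:main}, $|\chi_j|_\land-|\chi_{j+1}|_\land\ge0$, and this difference is at least $1$ unless the implication is obtainable by switch steps. The differences add up to $|\phi|_\land-|\psi|_\land$, which is at most $n+1-\lceil2\sqrt n\,\rceil$ by Theorem~\ref{thm:range}.
\end{proof}

\begin{thebibliography}{1}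
\bibitem{DasRice}
Anupam Das and Alex Rice, \emph{Enumerating Independent Linear Inferences}, arXiv:2111.05209 (2021).
\end{thebibliography}
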